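
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[theorem]{Remark}

\title{A cyclic subgroup of a complete local class group\\ that no algebraic model realizes}


\begin{abstract}
Let $A$ be a complete local normal Gorenstein domain of dimension at least $2$ that is the completion of a local ring essentially of finite type over $\mathbb C$. Brevik and Nollet asked whether every finitely generated subgroup of $\operatorname{Cl}A$ is the image of $\operatorname{Cl}B$ for some local ring $B$ essentially of finite type over $\mathbb C$ with $\widehat B=A$. We show that the answer is no. In every dimension $d\ge 3$ there is a hypersurface ring $A$ with an infinite cyclic subgroup of $\operatorname{Cl}A$ none of whose nonzero elements comes from any such $B$. For $d=3$ one may take $A=\mathbb C[[x,y,z,t]]/(x^4+y^4-z^4)$. The generator of the subgroup comes from a formal arc in the Jacobian of a plane curve, and the obstruction is a count of transcendence degrees along the singular locus.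
\end{abstract}

\section{The question and the answer}

We write $\operatorname{Cl}$ for the divisor class group of a Noetherian normal domain and $\widehat B$ for the completion of a local ring $B$ at its maximal ideal. Let $B$ be a normal local ring essentially of finite type over $\mathbb C$ (a localization of a finitely generated $\mathbb C$-algebra) whose completion is a domain. By a theorem of Mori, $\widehat B$ is then a normal domain and the map
\[
\operatorname{Cl}B\longrightarrow\operatorname{Cl}\widehat B,\qquad [D]\longmapsto[D\widehat B],
\]
is injective. So if $A$ is a complete local normal domain, every \emph{model} of $A$, that is, every pair $(B,\varphi)$ consisting of a local ring $B$ essentially of finite type over $\mathbb C$ and a ring isomorphism $\varphi\colon\widehat B\to A$, singles out a subgroup of $\operatorname{Cl}A$, the image of $\operatorname{Cl}B$. (Such a $B$ is automatically a normal domain, because $A$ is one and is faithfully flat over $B$.) The subgroup consists of the classes of formal divisors that become algebraic in the model. Different models may single out different subgroups, and it is natural to ask how much freedom there is.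

\begin{question}[Brevik--Nollet \cite{BN}]
Let $A$ be a complete local normal Gorenstein domain of dimension at least $2$ that is isomorphic to the completion of a local ring essentially of finite type over $\mathbb C$. Is every finitely generated subgroup $H\subset\operatorname{Cl}A$ the image of $\operatorname{Cl}B\to\operatorname{Cl}A$ for some model $(B,\varphi)$ of $A$?
\end{question}

Both $B$ and $\varphi$ may depend on $H$, and $\varphi$ is only a ring isomorphism; it need not be $\mathbb C$-linear for a $\mathbb C$-algebra structure on $A$ fixed in advance. (In dimension at most $1$ the class group is zero.) The answer is no.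

\begin{theorem}\label{main}
Let $d\ge3$, let $m\ge4$ satisfy
\[
g:=\tfrac{(m-1)(m-2)}2\ \ge\ d-1 ,
\]
and put
\[
A=\mathbb C[[x,y,z,t_1,\dots,t_{d-2}]]/(f),\qquad f=x^m+y^m-z^m .
\]
Then $A$ is a complete local normal Gorenstein domain of dimension $d$, and it is the completion of $\mathbb C[x,y,z,t_1,\dots,t_{d-2}]_{(x,y,z,t_1,\dots,t_{d-2})}/(f)$. There is a class $h\in\operatorname{Cl}A$ such that for every local ring $B$ essentially of finite type over $\mathbb C$ and every ring isomorphism $\varphi\colon\widehat B\to A$, no multiple $nh$ with $n\ne0$ lies in the image of $\operatorname{Cl}B\to\operatorname{Cl}A$. In particular $H=\mathbb Zh$ is infinite cyclic, and it is neither equal to nor contained in such an image.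
\end{theorem}

The smallest case is $d=3$, $m=4$, $g=3$. For every $d$ the condition on $g$ holds once $m$ is large. The theorem settles the question because the question asks about all $A$. We do not determine for which $A$ the answer is yes, and we claim nothing about $\dim A=2$.

The idea is as follows. The singular locus of $A$ is $V(x,y,z)=\operatorname{Spec}\mathbb C[[t_1,\dots,t_{d-2}]]$. Blowing it up produces a constant family of curves over it, with fibre the plane curve $C=\{f=0\}$ of genus $g$. Hence formal arcs in the Jacobian of $C$ give classes in $\operatorname{Cl}A$. For any model $B$, the function field of the singular locus of $B$ has transcendence degree only $d-2$, and every class of $B$ gives data defined over it. An arc whose $g\ge d-1$ coordinates are algebraically independent series cannot be defined over an algebraic extension of such a field.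

\section{The count in an example}\label{toy}

A finitely generated subgroup of $\operatorname{Cl}A$ is given by finitely many ideals, hence by finitely many power series. One may hope to choose coordinates on $A$ in which these series become algebraic. In this section, which motivates the proof but is not used in it, we look at this hope for $A=\mathbb C[[x,y,z,t]]/(x^4+y^4-z^4)$, where $d=3$.

\paragraph{Some height-one primes.}
Take $b\in t\,\mathbb C[[t]]$ and let $a=(1-b^4)^{1/4}$ be the fourth root with constant term $1$. Put
\[
\mathfrak p_b=(x-az,\;y-bz)\subset A .
\]
Since $f(az,bz,z)=z^4(a^4+b^4-1)=0$, we have $A/\mathfrak p_b=\mathbb C[[z,t]]$, so $\mathfrak p_b$ is a prime of height one. It is the cone over the formal arc $t\mapsto(a:b:1)$ in the plane curve $\{x^4+y^4=z^4\}$.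

\paragraph{One of them can be made algebraic.}
Suppose $b$ has order $1$. Let $R_1$ be the local ring of the affine curve $\alpha^4+s^4=1$ at $(\alpha,s)=(1,0)$. There $s$ is a uniformizer, so $\widehat{R_1}=\mathbb C[[s]]$, and $s\mapsto b(t)$ defines an isomorphism $\widehat{R_1}\cong\mathbb C[[t]]$ that sends $\alpha$ to $a$. Hence $B=R_1[x,y,z]_{(s,x,y,z)}/(f)$ is a model of $A$. The ideal $(x-\alpha z,y-sz)B$ is a height-one prime, with quotient $R_1[z]_{(s,z)}$, and it extends to $\mathfrak p_b$. The series $b$, transcendental or not, has been absorbed into the choice of the coordinate $s$.

\paragraph{The construction fails for two of them.}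
Let $b,c\in t\,\mathbb C[[t]]$ be algebraically independent over $\mathbb C$. To repeat the construction for $\mathfrak p_b$ and $\mathfrak p_c$ at once, we would need a local ring $R_1\subset\mathbb C[[t]]$ of an algebraic curve over $\mathbb C$ that contains both $b$ and $c$. But $\operatorname{Frac}R_1$ has transcendence degree $1$ over $\mathbb C$, so $b$ and $c$ would be algebraically dependent.

\medskip
Three points separate this observation from a proof.
\begin{enumerate}
\item[(i)] \emph{Classes, not ideals.} A class in $\operatorname{Cl}A$ is represented by many ideals, so we need an invariant of the class itself. The Jacobian of the curve provides it. In a model $B=R_1[x,y,z]_{(s,x,y,z)}/(f)$ a class of degree $0$ along the curve gives a morphism over $\mathbb C$ from $\operatorname{Spec}R_1$ to the complex Jacobian, and the closure of its image has dimension at most $1$. A suitable formal arc, in contrast, hits the generic point of this threefold.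
\item[(ii)] \emph{Arbitrary $B$.} A general model is not presented as a constant family of cones. The singular locus and its blow-up are intrinsic, however, and the blow-up yields a family of curves over the singular locus of $B$ that becomes constant after completion. Finiteness of automorphism groups in genus at least $2$ shows that the identification with the constant family is already defined over an algebraic closure of the function field.
\item[(iii)] \emph{Arbitrary $\varphi$.} The structure field of $B$ need not map onto the given copy of $\mathbb C$ in $A$. For example, if $D$ is a nonzero derivation of $\mathbb C$, then $c\mapsto\sum_i D^i(c)t^i/i!$ embeds $\mathbb C$ in $\mathbb C[[t]]$ as a different field of representatives of the residue field. The notion ``algebraically independent over $\mathbb C$'' therefore depends on the model. We avoid this by taking both the curve and the power series over $\mathbb Q$, which sits in every ring in question in exactly one way.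
\end{enumerate}

\section{The ring $A$ and its blow-up}\label{blowup}

From now on $A$, $d$, $m$, $g$ are as in Theorem~\ref{main}. For a $\mathbb Q$-algebra $E$ and a $\mathbb Q$-scheme $Y$ we write $Y\times E$ for $Y\times_{\mathbb Q}\operatorname{Spec}E$, and also $Y_E$ if $E$ is a field. Put
\[
P=(x,y,z)A,\qquad R=A/P=\mathbb C[[t_1,\dots,t_{d-2}]],\qquad U=\operatorname{Spec}A\setminus V(P).
\]

\begin{proposition}\label{normal}
$A$ is a complete local normal Gorenstein domain of dimension $d$ with $\operatorname{Sing}A=V(P)$, and $V(P)$ has codimension $2$.
\end{proposition}

\begin{proof}
Let $S=\mathbb C[[x,y,z,t_1,\dots,t_{d-2}]]$ and let $\mathfrak q\ni f$ be a prime of $S$. Since $S_{\mathfrak q}$ is regular and $f\neq 0$, the ring $A_{\mathfrak q}$ is regular if and only if $f\notin\mathfrak q^2S_{\mathfrak q}$. If $\mathfrak q\supset(x,y,z)$, then $f\in\mathfrak q^2$. Otherwise one of the partial derivatives $mx^{m-1}$, $my^{m-1}$, $-mz^{m-1}$ is not in $\mathfrak q$; as derivations map $\mathfrak q^2S_{\mathfrak q}$ into $\mathfrak qS_{\mathfrak q}$, it follows that $f\notin\mathfrak q^2S_{\mathfrak q}$. So $\operatorname{Sing}A=V(P)$.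

As a hypersurface ring, $A$ is Gorenstein of dimension $d$. In particular it is Cohen--Macaulay, so $V(P)$ has codimension $\dim A-\dim R=2$. Thus $A$ is $S_2$ and regular in codimension $1$, hence normal by Serre's criterion; a normal local ring is a domain.
\end{proof}

It is clear that $A$ is the completion of the localized polynomial ring modulo $f$ named in Theorem~\ref{main}.

\paragraph{The curve.}
Let $C=\operatorname{Proj}\mathbb Q[x,y,z]/(f)$. This is a smooth, geometrically connected plane curve of genus $g$ with the rational point $c=(1:0:1)$. Let $J=\operatorname{Pic}^0_{C/\mathbb Q}$ be its Jacobian, of dimension $g$.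

\paragraph{The blow-up.}
Let $\pi\colon X\to\operatorname{Spec}A$ be the blow-up of $P$, let $F$ be its exceptional divisor, and write $\mathcal O_X(1)=P\mathcal O_X=\mathcal O_X(-F)$. The point of blowing up is that it turns class groups into Picard groups of a regular scheme, on which restriction to $F$ makes sense. We use the following standard fact. If $Y$ is a regular integral scheme (Noetherian and separated) and $V\subset Y$ is open and nonempty, then $\operatorname{Pic}Y\to\operatorname{Pic}V$ is surjective, and its kernel is generated by the classes $\mathcal O_Y(D)$ of the prime divisors $D$ of $Y$ contained in $Y\setminus V$.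

\begin{proposition}\label{X}
\begin{enumerate}
\item[(a)] $F=C\times R$, and $F$ is regular and integral.
\item[(b)] $X$ is regular and integral.
\item[(c)] $\operatorname{Cl}A=\operatorname{Pic}U$, and $\operatorname{Pic}X\to\operatorname{Pic}U$ is surjective with kernel generated by $\mathcal O_X(1)$.
\item[(d)] There is a morphism $\rho\colon X\to F$ with $\rho|_F=\mathrm{id}_F$.
\end{enumerate}
\end{proposition}

\begin{proof}
The ring $A$ is a completed cone. Let $G=R[x,y,z]/(f)$, graded by $G_0=R$ and $\deg x=\deg y=\deg z=1$, and let $I=(x,y,z)G$. The $I$-adic completion of $G$ is $A$, and $IA=P$. So $G\to A$ is flat. It is injective, because a grading in degrees $\ge0$ makes $G$ separated for the $I$-adic topology. As $A$ is a domain, so is $G$. Moreover $P^n/P^{n+1}=I^n/I^{n+1}=G_n$, so $\operatorname{gr}_PA=\operatorname{gr}_IG=G$ as graded rings.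

(a) $F=\operatorname{Proj}\operatorname{gr}_PA=\operatorname{Proj}G=C\times R$. It is smooth over the regular ring $R$, hence regular. A connected component of $F$ has closed nonempty image in $\operatorname{Spec}R$, because $F$ is proper over $R$; so it meets the closed fibre $C_{\mathbb C}$, which is connected. Hence $F$ is connected, and being regular it is integral.

(b) $X$ is integral as a blow-up of a domain in a nonzero ideal. $X\setminus F\cong U$ is regular by Proposition~\ref{normal}. At a point of $F$, the local ring of $X$ becomes regular after dividing by a nonzerodivisor, namely a local equation of $F$. So it is regular.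

(c) $U$ is regular and its complement in $\operatorname{Spec}A$ has codimension $2$, so $\operatorname{Cl}A=\operatorname{Cl}U=\operatorname{Pic}U$. The rest is the fact recalled above, applied to $U=X\setminus F$ and the prime divisor $F$.

(d) Let $X'$ be the blow-up of $\operatorname{Spec}G$ in $I$. Since $G$ is a domain, its chart belonging to $x$ is the spectrum of
\[
G[y/x,z/x]\ \subset\ G_x=G_{(x)}[x,x^{-1}],
\]
where $G_{(x)}=R[y/x,z/x]$ is the part of $G_x$ of degree $0$. As $y=x\cdot(y/x)$ and $z=x\cdot(z/x)$, this subring is the polynomial ring $G_{(x)}[x]$, with exceptional divisor $x=0$. The same holds for $y$ and $z$. The inclusions $G_{(x)}\subset G_{(x)}[x]$, $G_{(y)}\subset G_{(y)}[y]$, $G_{(z)}\subset G_{(z)}[z]$ agree on overlaps and glue to a morphism $X'\to\operatorname{Proj}G=F$. On the exceptional divisor it is the identity, since $G_{(x)}\to G_{(x)}[x]\to G_{(x)}[x]/(x)$ is, and likewise for $y$ and $z$. Blowing up commutes with flat base change, so $X=X'\times_{\operatorname{Spec}G}\operatorname{Spec}A$, and the two exceptional divisors coincide because $I^n/I^{n+1}=P^n/P^{n+1}$. Let $\rho$ be the composite $X\to X'\to F$.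
\end{proof}

\section{The class $h$}\label{class}

By Proposition~\ref{X}, a line bundle on $F=C\times R$ gives a class in $\operatorname{Cl}A$: pull it back along $\rho$ and restrict to $U$. A morphism $\operatorname{Spec}R\to J$ gives a family of degree-$0$ line bundles on $C$ over $R$. We choose one that depends on $t_1$ only, has rational coefficients, and is as transcendental as possible.

The algebraic closure in $\mathbb Q((t))$ of a countable subfield is countable, while $t\,\mathbb Q[[t]]$ is uncountable. Choosing inductively, we find
\[
\tau_1,\dots,\tau_g\in t\,\mathbb Q[[t]]\quad\text{algebraically independent over }\mathbb Q .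
\]
Let $z_1,\dots,z_g$ be a regular system of parameters of $\mathcal O_{J,0}$, so that $\widehat{\mathcal O}_{J,0}=\mathbb Q[[z_1,\dots,z_g]]$. The local homomorphism
\[
u^*\colon\mathcal O_{J,0}\to\mathbb Q[[z_1,\dots,z_g]]\to\mathbb Q[[t]],\qquad z_i\mapsto\tau_i ,
\]
defines an arc $u\colon\operatorname{Spec}\mathbb Q[[t]]\to J$ through $0$.

Because $C$ has the rational point $c$, the scheme $J$ represents the functor that sends $T$ to the set of isomorphism classes of line bundles on $C\times_{\mathbb Q}T$ of fibrewise degree $0$, rigidified along $c\times T$. In particular $J(E)=\operatorname{Pic}^0(C_E)$ for every field $E\supset\mathbb Q$, and $u$ corresponds to a line bundle on $C\times\mathbb Q[[t]]$. Let $M_u$ be its pull-back to $F=C\times R$ along $\mathbb Q[[t]]\to R$, $t\mapsto t_1$, and define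
\[
h:=\bigl[\rho^*M_u|_U\bigr]\in\operatorname{Pic}U=\operatorname{Cl}A .
\]

\section{What a model sees}\label{descent}

Let $(B,\varphi)$ be a model of $A$. We regard $A$ as a $B$-algebra via $\varphi$; it is faithfully flat over $B$, and the maximal ideal of $B$ generates that of $A$. Since $A$ is a normal domain, so is $B$. Let $k\subset B\subset A$ be the image of the structure field of $B$, so that $k\cong\mathbb C$.

We use the following textbook facts; all rings and schemes in them are Noetherian.
\begin{itemize}
\item $B$ is excellent. So $\operatorname{Sing}B$ is closed and $B\to\widehat B$ is a regular homomorphism (flat with geometrically regular fibres). This property passes to $B/\mathfrak a\to\widehat B/\mathfrak a\widehat B$ for every ideal $\mathfrak a$.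
\item If $\Lambda\to\Lambda'$ is a regular homomorphism and $\mathfrak q\subset\Lambda'$ is a prime with preimage $\mathfrak p\subset\Lambda$, then $\Lambda'_{\mathfrak q}$ is regular if and only if $\Lambda_{\mathfrak p}$ is. If moreover $\Lambda$ is reduced, so is $\Lambda'$.
\item If $Y'\to Y$ is flat and surjective and $Y'$ is regular, then $Y$ is regular.
\item If $\Lambda$ is a local domain essentially of finite type over a field $k$, with residue field $\kappa$, then $\operatorname{trdeg}_k\operatorname{Frac}\Lambda=\dim\Lambda+\operatorname{trdeg}_k\kappa$.
\end{itemize}

\begin{proposition}\label{model}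
\begin{enumerate}
\item[(a)] The residue field of $B$ is $k$. Hence $k$ maps isomorphically onto the residue fields of $A$ and of $R$.
\item[(b)] Put $P_B=P\cap B$. Then $\operatorname{Sing}B=V(P_B)$ and $P_BA=P$.
\item[(c)] $R_B:=B/P_B$ is a local domain with completion $R$, and $K_0:=\operatorname{Frac}R_B$ satisfies
\begin{equation}\label{trdeg}
\operatorname{trdeg}_kK_0=d-2 .
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $E$ be the residue field of $B$, a finitely generated field extension of $k$. It equals the residue field of $\widehat B\cong A$, so it is isomorphic to $\mathbb C$ as a field, and is algebraically closed. Suppose $\operatorname{trdeg}_kE=r>0$. Then $E$ is finite, say of degree $\delta$, over a rational function field $k(s_1,\dots,s_r)$. By Eisenstein's criterion $T^N-s_1$ is irreducible over $k(s_1,\dots,s_r)$ for every $N\ge1$, and it has a root in $E$. So $N\le\delta$ for every $N$, which is absurd. Hence $E$ is algebraic over the algebraically closed field $k$, that is, $E=k$.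

(b) Let $\mathfrak a\subset B$ be the radical ideal with $V(\mathfrak a)=\operatorname{Sing}B$. Since $B\to A$ is regular, $V(\mathfrak aA)$, which is the preimage of $\operatorname{Sing}B$, equals $\operatorname{Sing}A=V(P)$. Since $B/\mathfrak a\to A/\mathfrak aA$ is regular and $B/\mathfrak a$ is reduced, $\mathfrak aA$ is a radical ideal. So $\mathfrak aA=P$, and by faithful flatness $\mathfrak a=\mathfrak aA\cap B=P_B$.

(c) $P_B$ is prime, being the contraction of a prime, and the completion of $B/P_B$ is $A/P_BA=R$. So $\dim R_B=d-2$. The residue field of $R_B$ is $k$ by (a), and the dimension formula gives \eqref{trdeg}.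
\end{proof}

Equation \eqref{trdeg} is the bound on the number of coordinates available to $B$ along its singular locus. Next we transfer a class of $B$ to this locus. Let $X_B\to\operatorname{Spec}B$ be the blow-up of $P_B$ and $F_B\to\operatorname{Spec}R_B$ its exceptional divisor. Since $B\to A$ is flat and $P_BA=P$,
\begin{equation}\label{basechange}
X=X_B\times_BA,\qquad F=F_B\times_{R_B}R,
\end{equation}
and $\mathcal O_{X_B}(1)=P_B\mathcal O_{X_B}$ pulls back to $\mathcal O_X(1)$.

\begin{proposition}\label{MB}
Suppose that $nh$ lies in the image of $\operatorname{Cl}B\to\operatorname{Cl}A$, where $n\in\mathbb Z$. Then there is a line bundle $M_B$ on $F_B$ whose pull-back to $F=F_B\times_{R_B}R=C\times R$ is isomorphic to $M_u^{\otimes n}$.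
\end{proposition}

\begin{proof}
$X_B$ is integral, since $B$ is a domain and $P_B\ne0$, and it is regular because $X$ is regular and $X\to X_B$ is flat and surjective. Let $U_B=\operatorname{Spec}B\setminus V(P_B)$. It is regular, its preimage in $\operatorname{Spec}A$ is $U$, and its complement has codimension $\dim B-\dim R_B=2$. So $\operatorname{Cl}B=\operatorname{Pic}U_B$. A divisorial ideal $D$ of $B$ is invertible on $U_B$; hence $[D]\mapsto[DA]$ is the pull-back $\operatorname{Pic}U_B\to\operatorname{Pic}U$.

Let $\beta\in\operatorname{Pic}U_B$ have image $nh$. As $X_B$ is regular, $\beta$ extends to a line bundle $L_B$ on $X_B$. The pull-back $L_B|_X$ and $\rho^*M_u^{\otimes n}$ become isomorphic on $U$, so by Proposition~\ref{X}(c) we have $L_B|_X\cong\rho^*M_u^{\otimes n}\otimes\mathcal O_X(j)$ for some $j$. The bundle $L_B\otimes\mathcal O_{X_B}(-j)$ still extends $\beta$, because $\mathcal O_{X_B}(1)$ is trivial on $U_B$. Replacing $L_B$ by it, we may assume $j=0$. Put $M_B=L_B|_{F_B}$. Restricting $L_B|_X\cong\rho^*M_u^{\otimes n}$ to $F$ and using $\rho|_F=\mathrm{id}_F$, we get the claim.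
\end{proof}

\section{The arc becomes algebraic}\label{algebraic}

Keep the model $(B,\varphi)$ and suppose that $nh$ lies in the image of $\operatorname{Cl}B$ for some $n\ne0$; let $M_B$ be as in Proposition~\ref{MB}. The map $R_B\to R$ is a completion, hence injective, and $K_0\subset\operatorname{Frac}R$. Let $\Omega$ be an algebraic closure of $\operatorname{Frac}R$ and $\overline K$ the algebraic closure of $K_0$ in $\Omega$. For a $\overline K$-scheme $Y$ we write $Y_\Omega=Y\times_{\overline K}\Omega$.

Over $\overline K$ there are two curves, the geometric generic fibre of $F_B$ and the constant curve $C_{\overline K}$. So far they are identified only over the larger field $\Omega$, and only there is the line bundle $M_B$ known to be $M_u^{\otimes n}$. We show that first the identification and then the point of $J$ given by $M_u$ are defined over $\overline K$. In both cases the object belongs to a finite set of solutions of an algebraic problem over $\overline K$, and the following lemma applies.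

\begin{lemma}\label{finite}
Let $\overline K\subset\Omega$ be algebraically closed fields and $T$ a scheme of finite type over $\overline K$ with $T(\Omega)$ finite. Then every $\Omega$-point of $T$ comes from a $\overline K$-point, that is, $T(\overline K)=T(\Omega)$.
\end{lemma}

\begin{proof}
If $\dim T>0$, then $T$ has infinitely many closed points, so $T(\overline K)\subset T(\Omega)$ is infinite, a contradiction. Hence $T$ consists of finitely many points, each with residue field finite over $\overline K$ and so equal to $\overline K$. An $\Omega$-point of $T$ is a point of $T$ together with a $\overline K$-embedding of its residue field in $\Omega$; so it comes from a $\overline K$-point.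
\end{proof}

\begin{proposition}\label{tau}
Under these assumptions, $\tau_i(t_1)\in\overline K$ for $i=1,\dots,g$.
\end{proposition}

\begin{proof}
\emph{Step 1: the curve.} Put $C'=F_B\times_{R_B}\overline K$. By \eqref{basechange} and Proposition~\ref{X}(a) there is an isomorphism over $\Omega$
\[
\iota\colon C'_\Omega=F\times_R\Omega\longrightarrow C_\Omega .
\]
So $C'$ is a smooth projective connected curve of genus $g$ over $\overline K$. We claim that $\iota$ is defined over $\overline K$.

Since $g\ge d-1\ge2$, the third power of the canonical bundle is very ample. By a choice of bases it embeds $C'$ and $C_{\overline K}$ in the same space $\mathbb P^\nu_{\overline K}$, and these embeddings are compatible with extension of the base field. Let $T\subset\operatorname{PGL}_{\nu+1,\overline K}$ be the closed subscheme defined by the conditions $\theta(c')\in C_{\overline K}$, one for each $c'\in C'(\overline K)$. As $C'(\overline K)$ is infinite, it is dense in the integral curve $C'_\Omega$. So an element $\theta\in\operatorname{PGL}_{\nu+1}(\Omega)$ lies in $T(\Omega)$ if and only if $\theta(C'_\Omega)\subset C_\Omega$, that is, since both are integral curves, $\theta(C'_\Omega)=C_\Omega$. Every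 isomorphism $C'_\Omega\to C_\Omega$ respects the canonical bundles, so it is induced by such a $\theta$, and $\theta$ is unique because $C'_\Omega$ is embedded by a complete linear system and spans $\mathbb P^\nu_\Omega$. Therefore
\[
T(\Omega)=\operatorname{Isom}(C'_\Omega,C_\Omega).
\]
By Hurwitz's theorem a curve of genus at least $2$ has only finitely many automorphisms, so $T(\Omega)$ is finite. Lemma~\ref{finite} gives $\iota\in T(\overline K)$, that is, $\iota=(\iota_0)_\Omega$ for an isomorphism $\iota_0\colon C'\to C_{\overline K}$.

\emph{Step 2: the point of the Jacobian.} Let $u_\Omega\in J(\Omega)$ be the composite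
\[
\operatorname{Spec}\Omega\longrightarrow\operatorname{Spec}R\xrightarrow{\,t\mapsto t_1\,}\operatorname{Spec}\mathbb Q[[t]]\xrightarrow{\;u\;}J .
\]
It is the class of $M_u|_{C_\Omega}$. Let $N=(\iota_0^{-1})^*(M_B|_{C'})$, a line bundle on $C_{\overline K}$. By Proposition~\ref{MB} and $\iota=(\iota_0)_\Omega$, its base change to $C_\Omega$ is isomorphic to $M_u^{\otimes n}|_{C_\Omega}$. So $N$ has degree $0$ and defines a point $w\in J(\overline K)$ whose image in $J(\Omega)$ is $n\,u_\Omega$. Since $n\ne0$, multiplication by $n$ is a finite morphism on $J$, so its fibre $[n]^{-1}(w)\subset J_{\overline K}$ is a finite $\overline K$-scheme. The point $u_\Omega$ is one of its $\Omega$-points, and Lemma~\ref{finite} gives $u_\Omega\in J(\overline K)$.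

\emph{Step 3: the coordinates.} The morphism $u_\Omega$ factors through $\operatorname{Spec}\mathcal O_{J,0}$; the ring map is
\[
\mathcal O_{J,0}\xrightarrow{\,u^*\,}\mathbb Q[[t]]\xrightarrow{\,t\mapsto t_1\,}R\subset\Omega ,
\]
and it sends $z_i$ to $\tau_i(t_1)$. This map factors through the residue field of the image point of $u_\Omega$. By Step 2 the morphism $u_\Omega$ factors through $\operatorname{Spec}\overline K$, so the image of this residue field in $\Omega$ lies in $\overline K$. Hence $\tau_i(t_1)\in\overline K$.
\end{proof}

\section{Independence over every coefficient field}\label{contradiction}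

The series $\tau_i$ were chosen independent over $\mathbb Q$, whereas \eqref{trdeg} bounds transcendence degrees over $k$, a field that depends on the model. The rational coefficients close this gap.

\begin{lemma}\label{indep}
Let $(B,\varphi)$ be a model of $A$ and $k$ its structure field, viewed in $R$ via $k\subset B\subset A\to R$. Then $\tau_1(t_1),\dots,\tau_g(t_1)\in R$ are algebraically independent over $k$.
\end{lemma}

\begin{proof}
By Proposition~\ref{model}(a), $k$ maps isomorphically onto the residue field of the complete regular local ring $R$. Since $t_1,\dots,t_{d-2}$ is a regular system of parameters, $R=k[[t_1,\dots,t_{d-2}]]$. As $\mathbb Q\subset k$, we have $\tau_i(t_1)\in\mathbb Q[[t_1]]\subset k[[t_1]]\subset R$.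

Elements $e_j\in k$ that are linearly independent over $\mathbb Q$ are linearly independent over $\mathbb Q[[t_1]]$. Indeed, if $\sum_je_jh_j=0$ (a finite sum) with $h_j=\sum_iq_{ji}t_1^i\in\mathbb Q[[t_1]]$, then comparing coefficients of $t_1^i$ in $k[[t_1]]$ gives $\sum_je_jq_{ji}=0$, so all $q_{ji}$ vanish.

Let $\Phi\in k[T_1,\dots,T_g]$ vanish at $(\tau_1(t_1),\dots,\tau_g(t_1))$. Write $\Phi=\sum_je_j\Phi_j$ with $\Phi_j\in\mathbb Q[T_1,\dots,T_g]$ and $e_j\in k$ linearly independent over $\mathbb Q$. The elements $\Phi_j(\tau_1(t_1),\dots,\tau_g(t_1))$ lie in $\mathbb Q[[t_1]]$, so each of them is $0$. Since the $\tau_i$ are algebraically independent over $\mathbb Q$, all $\Phi_j$ are $0$, and so is $\Phi$.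
\end{proof}

\begin{proof}[Proof of Theorem~\ref{main}]
The statements on $A$ were proved in Section~\ref{blowup}. Suppose that for some model $(B,\varphi)$ and some $n\ne0$ the class $nh$ lies in the image of $\operatorname{Cl}B$. By Proposition~\ref{tau} the $g$ elements $\tau_i(t_1)$ lie in $\overline K$, which is algebraic over $K_0$, and by Lemma~\ref{indep} they are algebraically independent over $k$. With \eqref{trdeg} we get
\[
g\le\operatorname{trdeg}_k\overline K=\operatorname{trdeg}_kK_0=d-2 ,
\]
contrary to $g\ge d-1$.

Finally, $A$ has a model, namely $\mathbb C[x,y,z,t_1,\dots,t_{d-2}]_{(x,y,z,t_1,\dots,t_{d-2})}/(f)$, and $0$ lies in the image of its class group. So $nh\ne0$ for all $n\ne0$, and $H=\mathbb Zh$ is infinite cyclic.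
\end{proof}

\begin{remark}[Where the hypotheses enter]
The condition $d\ge3$ provides the parameter $t_1$ along the singular locus, and $g\ge d-1$ gives the final contradiction. Together they force $g\ge2$, which Hurwitz's theorem requires, and hence $m\ge4$.
\end{remark}

\begin{remark}[Genus one]
For $d=3$ and $g=1$ the class $h$ constructed above can come from a model. Take $m=3$, so that $J$ is an elliptic curve; Sections~\ref{blowup} and~\ref{class} apply without change. Choose the single series $\tau\in t\,\mathbb Q[[t]]$ transcendental over $\mathbb Q$ and of order $1$. Let $R_0$ be the local ring of $J_{\mathbb C}$ at $0$, with uniformizer $z_1$, and let $B$ be the localization of $R_0[x,y,z]/(f)$ at $(z_1,x,y,z)$. Since $\tau$ has order $1$, the assignment $z_1\mapsto\tau(t_1)$ defines an isomorphism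
\[
\varphi\colon\widehat B=\mathbb C[[x,y,z,z_1]]/(f)\longrightarrow A .
\]
The construction of $\rho$ in Proposition~\ref{X}(d), carried out over $R_0$ in place of $R$, gives a retraction of $X_B$ onto $C\times R_0$, compatible with $\rho$ under $R_0\to R$. Pull back along it the restriction to $C\times R_0$ of the universal line bundle on $C\times_{\mathbb Q}J$, and restrict to $U_B$. This is a class in $\operatorname{Cl}B$ with image $h$, because the composite $\operatorname{Spec}R\to\operatorname{Spec}R_0\to J$ is the arc $u$ evaluated at $t=t_1$. As in Section~\ref{toy}, one transcendental series has been absorbed into the coordinate along the singular locus.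
\end{remark}

\begin{thebibliography}{9}
\bibitem{BN} John Brevik and Scott Nollet, \emph{Local Picard Groups}, arXiv:1110.1867 (2011).
\end{thebibliography}

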